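# Unital maps from the Jiang–Su algebra into pure $C^*$-algebras

## 1. A dimension drop algebra with two generators

Let $n\ge 2$. Let $e_{ij}$ be the matrix units of $M_n$, $\hat e_{ij}$ those of $M_{n+1}$, and put $P=\sum_{j\le n}\hat e_{jj}$, $P^\perp=\hat e_{n+1,n+1}$ in $M_{n+1}$. The algebra $M_n\otimes M_{n+1}$ contains $M_n\otimes 1$. We place a copy of $M_{n+1}$ in it in a way that suits us. Let $U:\mathbb C^n\otimes\mathbb C^{n+1}\to\mathbb C^{n+1}\otimes\mathbb C^n$ be the unitary given on standard basis vectors by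
$$e_i\otimes \hat e_j\mapsto\delta_i\otimes\delta_j\ (j\le n),\qquad e_i\otimes\hat e_{n+1}\mapsto\delta_{n+1}\otimes\delta_i ,$$
and let $\sigma_n:M_{n+1}\to M_n\otimes M_{n+1}$, $\sigma_n(y)=U^*(y\otimes1_n)U$. Reading off the action on basis vectors, $\sigma_n(x\oplus0)=x\otimes P$ for $x\in M_n$, and $\sigma_n(0\oplus1)=1\otimes P^\perp$. Put
$$D_n=\{f\in C([0,1],M_n\otimes M_{n+1}):f(0)\in M_n\otimes1,\ f(1)\in\sigma_n(M_{n+1})\}.\tag{1}$$

This is the dimension drop algebra $Z_{n,n+1}=\{f: f(0)\in M_n\otimes1,\ f(1)\in1\otimes M_{n+1}\}$ in other coordinates. Indeed $\sigma_n(M_{n+1})$ and $1\otimes M_{n+1}$ are unital copies of $M_{n+1}$ in the same matrix algebra, so a unitary $W$ conjugates the first onto the second. If $(W_t)$ is a path of unitaries from $1$ to $W$, then $f\mapsto (t\mapsto W_tf(t)W_t^*)$ is an isomorphism $D_n\cong Z_{n,n+1}$.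

Inside $D_n$ we single out a linear map $\varphi_n:M_n\to D_n$ and an element $v_n$:
$$\varphi_n(x)(t)=x\otimes(P+(1-t)P^\perp),\qquad v_n(t)=\sqrt t\,\sum_{i\le n}e_{1i}\otimes\hat e_{i,n+1}.\tag{2}$$
They lie in $D_n$: at $t=0$ we get $x\otimes1$ and $0$; at $t=1$ we get $x\otimes P=\sigma_n(x\oplus0)$, and $v_n(1)$, which sends $e_i\otimes\hat e_{n+1}$ to $e_1\otimes\hat e_i$, is $\sigma_n$ of the matrix unit $(1,n+1)$. Moreover
$$v_n^*v_n(t)=t\,(1\otimes P^\perp)=\bigl(1-\varphi_n(1)\bigr)(t),\qquad \varphi_n(e_{11})v_n=v_n .$$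

**Example ($n=2$).** The space $\mathbb C^2\otimes\mathbb C^3$ splits into the two copies of $\mathbb C^3$ with bases $\{e_1\otimes\hat e_1,e_2\otimes\hat e_1,e_1\otimes\hat e_3\}$ and $\{e_1\otimes\hat e_2,e_2\otimes\hat e_2,e_2\otimes\hat e_3\}$, and $\sigma_2(y)$ acts as $y$ on each. Further $\varphi_2(x)(t)=x\otimes\mathrm{diag}(1,1,1-t)$, so $\varphi_2(1)(t)$ has the eigenvalue $1$ four times and $1-t$ twice. The element $v_2(t)$ sends $e_i\otimes\hat e_3$ to $\sqrt t\,e_1\otimes\hat e_i$ and kills the other basis vectors.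

**Order zero maps.** A completely positive contractive (c.p.c.) map $\varphi:M_n\to A$ has *order zero* if $\varphi(x)\varphi(y)=0$ for positive $x,y$ with $xy=0$. We use the structure theorem of Winter–Zacharias: such maps correspond to $*$-homomorphisms $\bar\varphi:C_0((0,1])\otimes M_n\to A$ via $\varphi(x)=\bar\varphi(\mathrm{id}\otimes x)$. Two consequences are used all the time: $\varphi(x)\varphi(y)=\varphi(1)\varphi(xy)$, and $\varphi(1)$ commutes with $\varphi(M_n)$. For $g\in C_0((0,1])$ put $g(\varphi)(x)=\bar\varphi(g\otimes x)$; for a projection $x$ this is $g(\varphi(x))$. If $g$ maps $[0,1]$ into $[0,1]$ and $g(0)=0$, then $g(\varphi)$ is again order zero, with homomorphism $f\otimes x\mapsto\bar\varphi((f\circ g)\otimes x)$. The map $\varphi_n$ in (2) is an example. Writing $C_0((0,1])\otimes M_n=C_0((0,1],M_n)$, its homomorphism is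
$$\bar\varphi_n(G)(t)=G(1)\otimes P+G(1-t)\otimes P^\perp .\tag{3}$$

What the pair $(\varphi_n,v_n)$ is for is said by the following statement, proved in Section 4.

**Proposition 1** (cf. Rørdam–Winter, *The Jiang–Su algebra revisited*)**.** $D_n=C^*(\varphi_n(M_n),v_n)$, and $D_n$ is universal: if $A$ is unital, $\varphi:M_n\to A$ is c.p.c. order zero and $v\in A$ satisfies
$$v^*v=1-\varphi(1),\qquad\varphi(e_{11})v=v,\tag{4}$$
there is a unique unital $*$-homomorphism $\theta:D_n\to A$ with $\theta\varphi_n=\varphi$ and $\theta(v_n)=v$.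

So a unital map $D_n\to A$ is a solution $(\varphi,v)$ of (4). The Jiang–Su algebra $\mathcal Z$ is an inductive limit of algebras $D_n$, so a unital map $\mathcal Z\to A$ can be assembled from solutions of (4) for larger and larger $n$, provided they fit together in the limit. The talk is about making them fit.

## 2. Pure algebras and the two theorems

**The Cuntz semigroup.** For positive $a,b\in A\otimes\mathcal K$ write $a\precsim b$ if $r_kbr_k^*\to a$ for some $r_k$. The classes $[a]$ for the resulting equivalence form the ordered abelian monoid $\mathrm{Cu}(A)$. Increasing sequences have suprema in it. Write $x\ll y$ if $y\le\sup y_k$ (increasing) implies $x\le y_k$ for some $k$. Every element is the supremum of a $\ll$-increasing sequence; in particular $[a]=\sup_\varepsilon[(a-\varepsilon)_+]$ and $[(a-\varepsilon)_+]\ll[a]$. Sums respect suprema and $\ll$. If $A$ is unital, $[1]=[(1-\frac12)_+]\ll[1]$.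

**Definition.** $A$ is *pure* if $\mathrm{Cu}(A)$ is

1. *almost unperforated*: $(k+1)x\le ky$ for some $k\in\mathbb N$ implies $x\le y$;
2. *almost divisible*: for $x'\ll x$ and $n\in\mathbb N$ there is $y$ with $ny\le x$ and $x'\le(n+1)y$.

**Example.** $\mathrm{Cu}(M_m)=\{0,1,2,\dots,\infty\}$ with $[1]=m$ (count ranks). It is almost unperforated, but not almost divisible: for $x'=x=1$ and $n=2$ there is no $y$ with $2y\le1\le3y$. So $M_m$ is not pure. In $\mathcal O_2$ all nonzero positive elements are Cuntz equivalent, so $\mathrm{Cu}(\mathcal O_2)=\{0,\infty\}$. If $(k+1)x\le k\cdot0$ then $x=0$, and $y=x$ divides $x$; so $\mathcal O_2$ is pure.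

It is known that a unital pure algebra $A$ admits unital maps $Z_{n,n+1}\to A$ for all $n$ (Ng–Robert), and that it admits a unital map from $\mathcal Z$ if it also has stable rank one (Antoine–Perera–Thiel). The question, from Perera, Thiel and Vilalta, *Centrally pure C\*-algebras*, arXiv:2512.17261 (2025), is whether every unital pure algebra admits a unital $*$-homomorphism from $\mathcal Z$. The answer is yes.

**Theorem A.** If $A$ is a unital pure $C^*$-algebra, there is a unital $*$-homomorphism $\mathcal Z\to A$.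

**Theorem B.** Let $A\ne0$ be a unital $C^*$-algebra with $\mathrm{Cu}(A)$ almost unperforated. The following are equivalent:

- (a) there is a unital $*$-homomorphism $\mathcal Z\to A$;
- (b) for every $n\ge2$ there is a unital $*$-homomorphism $Z_{n,n+1}\to A$;
- (c) for infinitely many $N\in\mathbb N$ there is $y\in\mathrm{Cu}(A)$ with $Ny\le[1]\le(N+1)y$.

Theorem B implies Theorem A: $A=0$ is trivial, and otherwise almost divisibility with $x'=x=[1]$ gives (c) for all $N$. No separability, exactness or stable rank assumption is made. Note that only divisibility of the class $[1]$ enters, and that Theorem B says it is also necessary.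

**Matrix algebras by hand.** The irreducible representations of $D_n$ have dimensions $n$, $n+1$ and $n(n+1)$ (we shall see this in Section 4), so a unital map $D_n\to M_m$ exists exactly when $m=np+(n+1)q$ with integers $p,q\ge0$. Condition (c) for $N=n$ says that $ny\le m\le(n+1)y$ for some integer $y\ge0$. These agree: given $p,q$ take $y=p+q$; given $y$ take $q=m-ny\in[0,y]$ and $p=y-q$. For $m=7$ both hold for $n=2$ ($7=2+2+3$, $y=3$) and $n=3$ ($7=3+4$, $y=2$), and both fail for $n=4$. There is never a unital map $\mathcal Z\to M_m$, as $\mathcal Z$ is simple and infinite-dimensional. Hence "infinitely many $N$" in (c) cannot be replaced by a finite set $S$: if $m$ is a common multiple of the elements of $S$, then $y=m/N$ satisfies $Ny\le[1]\le(N+1)y$ in $\mathrm{Cu}(M_m)$ for all $N\in S$.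

**The converse of Theorem A fails.** For separable infinite-dimensional $H$, $B(H)$ contains $\mathcal Z$ unitally. It is not pure: for a rank one projection $e$, any $y\le[e]$ is $0$ or $[e]$, and neither satisfies $2y\le[e]\le3y$.

**Corners.** If $A$ is any pure $C^*$-algebra and $p\in A\otimes\mathcal K$ is a nonzero projection, Theorem B gives a unital map $\mathcal Z\to p(A\otimes\mathcal K)p$. Indeed $\mathrm{Cu}(p(A\otimes\mathcal K)p)$ is order embedded in $\mathrm{Cu}(A)$ as the ideal generated by $[p]$, so it is almost unperforated. As $[p]\ll[p]$, there is $y\in\mathrm{Cu}(A)$ with $Ny\le[p]\le(N+1)y$, and $y\le[p]$ lies in the ideal.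

## 3. Comparison by functionals

Put $\mathrm{her}(a)=\overline{aAa}$. We use the following standard facts.

- (F1) If $a\precsim b$ in $A$ and $\varepsilon>0$, there is $z\in A$ with $z^*z=(a-\varepsilon)_+$ and $zz^*\in\mathrm{her}(b)$ (Rørdam).
- (F2) $[g(x^*x)]=[g(xx^*)]$ for continuous $g\ge0$ with $g(0)=0$: with the polar decomposition $x=w|x|$, the element $wg(x^*x)^{1/2}$ lies in $A$ and implements the equivalence.
- (F3) $[a+b]\le[a]+[b]$, with equality if $ab=0$. Hence $[c]+[d]\le[a]$ if $c,d\in\mathrm{her}(a)_+$ and $cd=0$.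
- (F4) $[c]\le[a]$ if $c\in\mathrm{her}(a)_+$, or if $c\ge0$ and $ac=\mu c$ with $\mu>0$ (then $c=\mu^{-2}aca$).
- (F5) If $g,h$ are positive contractions with $gh=h$, then $h=g^{1/2}hg^{1/2}\le g$.
- (F6) If $Bc=c$ with $B=B^*$, then $f(B)c=f(1)c$ for continuous $f$. If $h\in\mathrm{her}(g(b))$ and $fg=g$, then $f(b)h=h$; if $fg=0$, then $f(b)h=0$.

For $\varphi$ order zero and $g\ge0$, the elements $g(\varphi)(e_{ii})$ are orthogonal and Cuntz equivalent, so $[g(\varphi)(1)]=n[g(\varphi)(e_{11})]$.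

**Definition.** A *functional* is an additive, order preserving map $\lambda:\mathrm{Cu}(A)\to[0,\infty]$ with $\lambda(0)=0$ that preserves suprema of increasing sequences. Write $\lambda(a)=\lambda([a])$.

**Example.** On $\mathrm{Cu}(M_m)$ the functionals are $\lambda(k)=ck$ with $0\le c\le\infty$ (where $\infty\cdot0=0$). For $c=1/m$ we have $\lambda(1_{M_m})=1$; for $c=\infty$, $\lambda$ is $\infty$ on every nonzero class. On $\mathrm{Cu}(\mathcal O_2)$ only $0$ and $\infty$ occur as values, so $\lambda(1)=\infty$ for every nonzero $\lambda$.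

Since $A$ is unital, $\lambda(1)=0$ forces $\lambda=0$ (every class is $\le\sup_m m[1]$). So inequalities between functionals need to be checked only for $\lambda(1)=1$ and for $\lambda(1)=\infty$; in the second case we always show that the larger side is $\infty$.

**Lemma 2.** Let $\mathrm{Cu}(A)$ be almost unperforated, $0<\gamma<1$, and $\lambda(x)\le\gamma\lambda(y)$ for all functionals $\lambda$. Then $x\le y$.

*Proof.* Let $x''\ll x$. The map that is $0$ on $\{z\le\infty y\}$ and $\infty$ elsewhere is a functional vanishing at $y$, hence at $x$. So $x\le\infty y=\sup_m my$, and $x''\le my$ for some $m$.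

Let $f:\mathrm{Cu}(A)\to[0,\infty]$ be additive and order preserving with $f(y)=1$; it need not preserve suprema. Put $\bar f(z)=\sup_{z'\ll z}f(z')\le f(z)$. This is a functional. It is additive, since $z_i'\ll z_i$ implies $z_1'+z_2'\ll z_1+z_2$, and $z'\ll z_1+z_2$ implies $z'\le z_1'+z_2'$ for some $z_i'\ll z_i$. It preserves suprema: if $z=\sup z_k$ and $z'\ll z$, choose $z'\ll z''\ll z$; then $z'\ll z''\le z_k$ for some $k$, so $f(z')\le\bar f(z_k)$. Therefore $f(x'')\le\bar f(x)\le\gamma\bar f(y)\le\gamma<1=f(y)$.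

Now we quote Ortega–Perera–Rørdam (*The corona factorization property, stability, and the Cuntz semigroup of a C\*-algebra*, IMRN 2012, Prop. 2.1): in a positively ordered abelian monoid, if $x''\le my$ for some $m$ and $f(x'')<f(y)$ for all additive order preserving $[0,\infty]$-valued $f$ with $f(y)=1$, then $(k+1)x''\le ky$ for some $k$. Almost unperforation gives $x''\le y$. Take the supremum over $x''\ll x$. $\square$

## 4. Solving $v^*v=1-\varphi(1)$, $\varphi(e_{11})v=v$

*Proof of Proposition 1.* Let $\mathcal U$ be the universal unital $C^*$-algebra generated by an order zero map $\varphi$ on $M_n$ and an element $v$ with (4), let $\vartheta:\mathcal U\to D_n$ be the canonical map, and $h=\varphi(1)$. We list all irreducible representations of $\mathcal U$ and see that they all come from $D_n$.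

**Step 1: a central element.** From the relations,

- $hv=\varphi(1)\varphi(e_{11})v=\varphi(e_{11})^2v=v$;
- $\varphi(e_{1i})v=\varphi(e_{1i})\varphi(e_{11})v=\delta_{i1}h\varphi(e_{11})v=\delta_{i1}v$;
- $(1-h)\varphi(e_{i1})v=\varphi(e_{i1})(1-h)v=0$, and hence $v\varphi(e_{i1})v=0$, because $v^*v=1-h$.

Put $X=\sum_i\varphi(e_{i1})vv^*\varphi(e_{1i})$ and $T=(1-h)+X$. Then
$$\varphi(e_{kl})X=h\varphi(e_{k1})vv^*\varphi(e_{1l})=\varphi(e_{k1})vv^*\varphi(e_{1l})=X\varphi(e_{kl}),$$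
so $T$ commutes with $\varphi(M_n)$. Also $Tv=Xv=\varphi(e_{11})vv^*v=vv^*v=v(1-h)$, and $vT=v(1-h)+vX=v(1-h)$. So $T=T^*$ is central.

**Step 2: representations with $T=\tau1$ on $H\ne0$.** In an irreducible representation $T$ is a scalar $\tau\ge0$. As $(1-h)X=0$ and $(1-h)+X=\tau1$, for $\tau>0$ there is a projection $e$ with $1-h=\tau e$ and $X=\tau(1-e)$.

If $\tau=0$, then $h=1$, $v=0$ and $\varphi$ is a unital representation of $M_n$. If irreducible, it is evaluation at $0$ composed with $\vartheta$.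

If $\tau>0$, then $e\ne0$ (else $h=1$, $v=0$, $X=0$, $\tau=0$), so $\tau\le1$. Put $V=\tau^{-1/2}v$; then $V^*V=e$ and $eV=0$. The algebra $\varphi(M_n)$ commutes with $e$. On $(1-e)H$ we have $h=1$, so $\varphi$ restricts there to a unital representation $\rho$ of $M_n$. Since $\varphi(e_{11})\varphi(e_{i1})v=\delta_{i1}v$, compressing $X=\tau(1-e)$ by $\rho(e_{11})$ gives $VV^*=\rho(e_{11})$. Hence $V:eH\to\rho(e_{11})(1-e)H$ is unitary, and $(1-e)H\cong\mathbb C^n\otimes eH$ via $\rho(e_{k1})V\xi\leftrightarrow e_k\otimes\xi$. An operator commuting with the representation commutes with $e$, acts on $eH$ by some $S$ in the commutant of $\varphi(M_n)|_{eH}$, and then acts on $(1-e)H$ as $1\otimes S$; every such $S$ occurs.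

- If $\tau<1$: $(1-\tau)^{-1}\varphi|_{eH}$ is a unital representation of $M_n$, so $eH=\mathbb C^n\otimes K'$, with commutant $B(K')$. So the representation is determined up to equivalence by $(\tau,\dim K')$, and it is irreducible iff $\dim K'=1$ iff $\dim H=n(n+1)$.
- If $\tau=1$: $\varphi$ vanishes on $eH$, the commutant is $B(eH)$, and the representation is irreducible iff $\dim eH=1$ iff $\dim H=n+1$.

**Step 3: comparison with $D_n$.** In $D_n$, $v_nv_n^*(t)=t\,e_{11}\otimes P$, so $\vartheta(X)(t)=t\,1\otimes P$ and $\vartheta(T)(t)=t\cdot1$. The evaluations of $D_n$ at $t\in(0,1)$ (dimension $n(n+1)$), at $0$ (onto $M_n$) and at $1$ (via $\sigma_n^{-1}$, dimension $n+1$), composed with $\vartheta$, are therefore irreducible by Step 2, and they exhaust the irreducible representations of $\mathcal U$. So $\vartheta$ is injective. The image $\mathcal B=\vartheta(\mathcal U)$ contains $1$ and $t\cdot1$, hence $C([0,1])\cdot1$, and by irreducibility $\{b(t):b\in\mathcal B\}=\{f(t):f\in D_n\}$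 for each $t$. Given $f\in D_n$ and $\varepsilon>0$, choose for each $t_0$ some $b\in\mathcal B$ with $b(t_0)=f(t_0)$; it is $\varepsilon$-close to $f$ near $t_0$. Patching with a partition of unity from $C([0,1])\subset\mathcal B$ gives an element of $\mathcal B$ within $\varepsilon$ of $f$. So $\mathcal B=D_n$. Finally $1=v_n^*v_n+\varphi_n(1)\in C^*(\varphi_n(M_n),v_n)$. $\square$

In particular the irreducible representations of $D_n$ are the evaluations, as used in Section 2.

The next lemma shows what a unital map from $D_N$ says about functionals.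

**Lemma 3.** Let $\psi:D_N\to A$ be unital, $b_1=\psi(\varphi_N(E_{11}))$ with $E_{ij}$ the matrix units of $M_N$, and $r\in[0,1)$. Then $N[(b_1-r)_+]\le[1]\le(N+1)[(b_1-r)_+]$.

*Proof.* Put $h=\psi\varphi_N(1)$ and $V=\psi(v_N)$. Since $N[(b_1-r)_+]=[(h-r)_+]$, the first inequality is clear. As $(h-r)_++(1-h)\ge1-r$ is invertible, $[1]\le[(h-r)_+]+[V^*V]=N[(b_1-r)_+]+[VV^*]$. Since $b_1V=V$, we have $(b_1-r)_+VV^*=(1-r)VV^*$, so $[VV^*]\le[(b_1-r)_+]$ by (F4). $\square$

Conversely, a divisor of $[1]$ produces a map; the reason is that comparison can solve (4) for $v$ once $1-\varphi(1)$ is small compared with $\varphi(e_{11})$.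

**Proposition 4** ((c)⇒(b))**.** Let $\mathrm{Cu}(A)$ be almost unperforated and let (c) hold. Then for every $n\ge2$ there is a unital $D_n\to A$.

*Proof.* **Step 1: an order zero map.** Choose $N\ge n(n+1)$ and $y$ as in (c), and $k=\lfloor N/n\rfloor\ge n+1$, so $N+1\le nk+n$. As $[1]\ll[1]$, there is $y'\ll y$ with $[1]\le(N+1)y'$. Let $z\in(A\otimes\mathcal K)_+$ be a contraction with $[z]=ky$. As $ky'\ll ky$, there is $\epsilon\in(0,1)$ with $ky'\le[(z-\epsilon)_+]$. Since $n[z]\le Ny\le[1]$, (F1) applied to $z\otimes1_n\precsim1_A\otimes e_{11}$ gives a row $(R_1,\dots,R_n)$ with entries in $1_A(A\otimes\mathcal K)$ and $R_i^*R_j=\delta_{ij}z'$, where $z'=(z-\frac\epsilon2)_+$. With polar decompositions $R_i=W_iz'^{1/2}$, the formula $\pi(g\otimes e_{ij})=W_ig(z')W_j^*$ defines a $*$-homomorphism $\pi:C_0((0,1])\otimes M_n\to A$. Let $g(r)=\min(1,2r/\epsilon)$, $\varphi=\pi(g\otimes\cdot)$, $p=\pi((t-\frac\epsilon2)_+\otimes1)$, $q=\pi((t-\frac\epsilon2)_+\otimes e_{11})$.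 Since $g=1$ on $[\frac\epsilon2,1]$, $\varphi(1)p=p$, so $(1-\varphi(1))p=0$. Also $[p]=n[q]$ and $[q]=[(z'-\frac\epsilon2)_+]=[(z-\epsilon)_+]\ge ky'$.

**Step 2: comparison.** If $\lambda(1)=1$, then $\lambda(y')\ge\frac1{N+1}$, so
$$\lambda(1-\varphi(1))\le1-\lambda(p)\le1-\tfrac{nk}{N+1}\le\tfrac n{N+1},\qquad\lambda(q)\ge\tfrac k{N+1}\ge\tfrac{n+1}{N+1}.$$
If $\lambda(1)=\infty$, then $\lambda(y')=\infty=\lambda(q)$. By Lemma 2, $[1-\varphi(1)]\le[q]$.

**Step 3: the element $v$.** Choose $V_0$ with $V_0^*V_0=(1-\varphi(1)-\frac12)_+$ and $V_0V_0^*\in\mathrm{her}(q)$. Let $\ell(r)=\min(1,2r)$, $\varphi''=\pi(\ell\circ g\otimes\cdot)=\ell(\varphi)$ and $V=\sqrt2V_0$. Since $1-\ell(r)=2(1-r-\frac12)_+$, we get $V^*V=1-\ell(\varphi(1))=1-\varphi''(1)$. Since $\varphi''(e_{11})q=q$, we get $\varphi''(e_{11})V=V$. Apply Proposition 1. $\square$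

So finding maps $D_n\to A$ is easy; only the limit is at stake.

## 5. Three examples of maps that do not fit

Fix unital maps $\iota_k:D_{n_k}\to D_{n_{k+1}}$ with limit $\mathcal Z$ and choose unital $\theta_k:D_{n_k}\to A$. If there were unitaries $u_k$ with $u_k\,\theta_{k+1}\iota_k(\cdot)\,u_k^*$ close to $\theta_k$ on larger and larger finite sets, with summable errors, a limit map $\mathcal Z\to A$ would exist. The natural attempt is to show that $\theta_{k+1}\iota_k$ and $\theta_k$ take the same values under functionals and to conclude with comparison. It stops at three points.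

**Functionals may not see the spectrum.** In $\mathcal O_2$, with generating isometries $S_1,S_2$, put $T_j=S_2^{j-1}S_1$ for $j<k$ and $T_k=S_2^{k-1}$. These are isometries with $\sum T_jT_j^*=1$, so the $T_iT_j^*$ are matrix units of a unital copy of $M_k$. Evaluation at $0$ followed by such a copy of $M_2$ gives a unital $\theta:D_2\to\mathcal O_2$ for which $a=\theta(\varphi_2(e_{11}))$ is a projection with spectrum $\{0,1\}$. Alternatively take $k=6$ and a positive $h\in\mathcal O_2$ with spectrum $[0,1]$ (the diagonal of $\mathcal O_2$ consists of the continuous functions on a Cantor set, which maps onto $[0,1]$). Then $f\mapsto\sum T_if_{ij}(h)T_j^*$ is an injective unital map $\theta':D_2\to\mathcal O_2$, with $a'=\theta'(\varphi_2(e_{11}))$ of spectrum $[0,1]$. For every $r\in[0,1)$ and every $\lambda$, $\lambda((a-r)_+)=\lambda((a'-r)_+)$. But $\|uau^*-a'\|\ge\frac12$ for all unitaries $u$, since $\frac12$ is in the spectrum of $a'$ and has distance $\frac12$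 to $\{0,1\}$. When $\lambda(1)=\infty$ we shall need a separate condition, (G2) below.

**Comparison is not unitary.** Let $S$ be the unilateral shift on $\ell^2$. Then $1$ and $SS^*$ are Cuntz equivalent, but $\|u1u^*-SS^*\|=1$ for every unitary $u$. What comparison does give is the contraction $S$, with $S1S^*=SS^*$. In general, if $y$ is a contraction and $y^*y$ acts as a unit on a $C^*$-algebra $\mathcal C$, then $c\mapsto ycy^*$ is a $*$-homomorphism on $\mathcal C$. So we can still transport an order zero map by $y$. But $v$ is not transported, since $\mathcal C$ need not contain the unit.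

**Equal $\varphi$ does not give matching $v$.** Let $K=\ell^2$, $H=(\mathbb C^n\otimes K)\oplus K$, $\varphi(x)=(x\otimes1)\oplus0$ in $B(H)$, $v\xi=e_1\otimes\xi$ and $v'\xi=e_1\otimes S\xi$ for $\xi$ in the second summand $K$ (both vanish on the first). Both $(\varphi,v)$ and $(\varphi,v')$ satisfy (4). A unitary $u$ commuting with $\varphi(M_n)$ has the form $(1\otimes u_1)\oplus u_2$, and then $uvu^*\xi=e_1\otimes u_1u_2^*\xi$. If $\|u_1u_2^*-S\|<1$, then $S$ would be invertible. So $\|uvu^*-v'\|\ge1$ for all such $u$.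

The way past these points has three parts. The connecting maps $\iota$ are built so that $\theta_{k+1}\iota_k$ always has the same prescribed distribution of $\varphi$-values up to a small error, also when $\lambda(1)=\infty$ (Section 6). They are built with so much room that $\iota(v_n)$ can be chosen in two ways with orthogonal ranges; then the last obstruction disappears after composing with $\iota$, by explicit rotations (Section 7). Finally, only the order zero part of a map is transported, by a contraction, and a new $v$ is found by comparison as in Proposition 4 (Sections 8 and 9).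

## 6. Connecting maps with a prescribed distribution

Put
$$\Delta_n(r)=\frac{2n+2-r}{2n(n+1)} .\tag{5}$$

**Definition.** A unital $\theta:D_n\to A$ is *$\delta$-good* if, with $a=\theta(\varphi_n(e_{11}))$:

- (G1) $|\lambda((a-r)_+)-\Delta_n(r)|\le\delta$ for all $r\in[0,1)$ and all $\lambda$ with $\lambda(1)=1$;
- (G2) if $\lambda(1)=\infty$, and $\eta\in C([0,1])_+$ with $\eta(0)=\eta(1)=0$ is strictly positive on an open interval of length $\ge\delta$, then $\lambda(\eta(a))=\infty$.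

**Examples.** The map $\theta:D_2\to M_2\subset\mathcal O_2$ of Section 5 is not $\delta$-good for any $\delta<1$, since $\eta(a)=0$. To see where $\Delta_n$ comes from, let $\mu=\frac12(\delta_0+\mathrm{Leb})$ on $[0,1]$ and $\tau_\mu(f)=\int\mathrm{tr}f(t)\,d\mu(t)$, and consider the functional $\lambda(c)=\lim_k\tau_\mu(c^{1/k})$, which computes normalized ranks averaged over $\mu$. For $c=(\varphi_n(e_{11})-r)_+$ the rank at $t$ is $n$, plus $1$ if $1-t>r$. So the value is $\frac1{n(n+1)}\bigl(n+\mu([0,1-r))\bigr)=\frac1{n(n+1)}\bigl(n+\frac12+\frac12(1-r)\bigr)=\Delta_n(r)$.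

**Construction.** Fix $n,M\ge2$ and put $K=2(n+1)M$, $N=nK$, $M_N=M_n\otimes M_K$, with diagonal matrix units $f_{ii}\in M_K$ and $E_{11}=e_{11}\otimes f_{11}$. Let $C=\mathrm{diag}(c_1,\dots,c_K)$ with $c_i=1$ for the first $K_1=(2n+1)M$ indices, the remaining $M$ entries being $\frac j{M+1}$, $1\le j\le M$. Put $\chi(r)=\min(1,2r)$, $g_i=c_i\chi$ and $G=\chi C\in C_0((0,1],M_K)$. Let $Q\in M_K$ be the projection onto the first $K_1$ coordinates, split as $Q=Q_1+Q_2$ into diagonal projections of rank at least $nM+1$ each; this is possible because $(2n+1)M\ge2nM+2$. Define, with $P,P^\perp\in M_{N+1}$ now,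
$$\varphi^\iota(x)=\bar\varphi_N(x\otimes G),\qquad\varphi^\iota(x)(s)=x\otimes\bigl(C\otimes P+G(1-s)\otimes P^\perp\bigr).\tag{6}$$
This is an order zero map $M_n\to D_N$ with associated homomorphism $g\otimes x\mapsto\bar\varphi_N(x\otimes g(G))$.

**Example.** For $n=M=2$: $K=12$, $N=24$, $K_1=10$, $C=\mathrm{diag}(1,\dots,1,\frac13,\frac23)$, and $Q_1,Q_2$ have rank $5=nM+1$.

**Lemma 5.**

- (i) For $j=1,2$ there is $w_j\in D_N$ with $w_j^*w_j=1-\varphi^\iota(1)$, $\varphi^\iota(e_{11})w_j=w_j$ and $\chi(\varphi_N)(e_{11}\otimes Q_j)w_j=w_j$. Hence there is a unital $\iota:D_n\to D_N$ with $\iota\varphi_n=\varphi^\iota$, $\iota(v_n)=w_1$; it is injective.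
- (ii) If $0<\delta\le1$ and $M+1\ge2/\delta$, then $\psi\iota$ is $\delta$-good for every unital $\psi:D_N\to A$ and every unital $A$.
- (iii) For $f\in D_n$, $\sup_{\tau\in T(D_N)}|\tau(\iota(f))-\tau_\mu(f)|\to0$ as $M\to\infty$.

*Proof of (i): the elements $w_j$.* Write $Q'=Q_j$ and
$$d(s)=1-\varphi^\iota(1)(s)=1_n\otimes\bigl[(1-C)\otimes P+(1-G(1-s))\otimes P^\perp\bigr].$$
We must find $w(s)$ with $w^*w=d$ and range under $e_{11}\otimes Q'$, respecting the boundary conditions of $D_N$. For $s\le\frac12$ we have $\chi(1-s)=1$, so $d(s)=1_n\otimes(1-C)\otimes1$ lies under $S_0=1_n\otimes(1-Q)\otimes1_{N+1}$. Always, $d(s)$ lies under $S=1_n\otimes(1-Q)\otimes P+1_N\otimes P^\perp\ge S_0$.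

Choose partial isometries $J_0\in M_N$ with $J_0^*J_0=1_n\otimes(1-Q)$ (rank $nM$) and $J_0J_0^*\le e_{11}\otimes Q'$, and $J_1\in M_{N+1}$ with $J_1^*J_1=(1_n\otimes(1-Q))\oplus1$ (rank $nM+1$) and $J_1J_1^*\le(e_{11}\otimes Q')\oplus0$. Put $W_0=J_0\otimes1_{N+1}$ and $W_1=\sigma_N(J_1)$. Then $W_0^*W_0=S_0$, $W_1^*W_1=S$ and $W_1W_1^*\le e_{11}\otimes Q'\otimes P$. Isometries between two fixed finite-dimensional Hilbert spaces form a path-connected space. So there is a path $(W_s)_{0\le s\le1/2}$ of partial isometries with source $S_0$ and range under $e_{11}\otimes Q'\otimes1$ starting at $W_0$ and ending at $W_1S_0$ (on this path the index is the parameter, so its value at $\frac12$ is $W_1S_0$). Put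
$$w(s)=W_sd(s)^{1/2}\ (s\le\tfrac12),\qquad w(s)=W_1d(s)^{1/2}\ (s\ge\tfrac12).$$
This is continuous, since $d(\frac12)$ lies under $S_0$. Further $w(0)\in M_N\otimes1$, and $w(1)\in\sigma_N(M_{N+1})$ because $d(1)=\sigma_N((1_n\otimes(1-C))\oplus1)$ (as $G(0)=0$). So $w\in D_N$ and $w^*w=d$. The range of $w(s)$ lies under $e_{11}\otimes Q'\otimes1$ for $s\le\frac12$ and under $e_{11}\otimes Q'\otimes P$ for $s\ge\frac12$. On these ranges both $\varphi^\iota(e_{11})(s)$ and $\chi(\varphi_N)(e_{11}\otimes Q')(s)=e_{11}\otimes Q'\otimes(P+\chi(1-s)P^\perp)$ act as the identity, because $CQ'=Q'$ and $\chi(1-s)=1$ for $s\le\frac12$. This gives $w_j$, and Proposition 1 gives $\iota$.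

*Injectivity.* Let $t\in(0,1]$ and choose $s$ with $\chi(1-s)=1-t$. As $c_1=1$, $1-t$ is an eigenvalue of $\varphi^\iota(1)(s)$. The finite-dimensional representation $\mathrm{ev}_s\circ\iota$ of $D_n$ is a direct sum of irreducible ones, i.e. of evaluations, and $\varphi_n(1)$ has the eigenvalue $1-t\ne1$ only in the one at $t$. So $\iota(f)=0$ implies $f(t)=0$ for all $t\in(0,1]$, hence $f=0$.

*Proof of (ii).* Let $b_i=\psi\varphi_N(e_{11}\otimes f_{ii})$. These are orthogonal, $b=\psi\iota\varphi_n(e_{11})=\sum_ig_i(b_i)$, and $[g(b_i)]=[g(b_1)]$ for all $g$. For $l\in[0,1)$, $(c_i\min(1,2r)-l)_+$ is positive exactly for $r>\frac l{2c_i}$ if $c_i>l$, and zero otherwise. So $(g_i(b_i)-l)_+\sim(b_i-\frac l{2c_i})_+$ if $c_i>l$, and it is $0$ otherwise; hence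
$$\lambda((b-l)_+)=\sum_{c_i>l}\lambda\bigl((b_1-\tfrac l{2c_i})_+\bigr).\tag{7}$$
If $\lambda(1)=1$, Lemma 3 gives $\lambda((b-l)_+)\in[\frac{q_l}{N+1},\frac{q_l}N]$ with $q_l=\#\{i:c_i>l\}=K-\lfloor l(M+1)\rfloor$. Since $|q_l-(K-Ml)|\le1$ and $\frac{K-Ml}N=\Delta_n(l)$, the error is at most $\frac1N+\frac K{N(N+1)}\le\frac2N\le\delta$; for the last step note $M\ge\frac2\delta-1\ge\frac1\delta$ and $N\ge12M$.

If $\lambda(1)=\infty$, let $\eta$ be as in (G2). An open interval in $[0,1]$ of length $\ge\delta\ge\frac2{M+1}$ contains some $\frac j{M+1}$ with $1\le j\le M$, which is some $c_i$. As $g_i=c_i$ on $[\frac12,1]$, the function $\eta\circ g_i$ is positive on $[\frac12,1]$, so $[(b_i-\frac12)_+]\le[\eta(g_i(b_i))]\le[\eta(b)]$, and $\lambda((b_i-\frac12)_+)=\infty$ by Lemma 3.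

*Proof of (iii).* An extreme tracial state $\tau$ of $D_N$ satisfies $\tau(zf)=\tau(z)\tau(f)$ for $z\in C([0,1])\cdot1$ (for $0\le z\le1$, $\tau$ is a convex combination of the traces proportional to $\tau(z\,\cdot)$ and $\tau((1-z)\,\cdot)$). So its restriction to $C([0,1])$ is evaluation at some $s$, $\tau$ kills every $f$ with $f(s)=0$, and $\tau=\mathrm{tr}\circ\mathrm{ev}_s$. By Krein–Milman it suffices to treat $\tau=\mathrm{tr}\circ\mathrm{ev}_s$, uniformly in $s$. As $\mathrm{ev}_s\circ\iota$ is a sum of evaluations, $\tau\iota=\tau_\nu$, $\tau_\nu(f)=\int\mathrm{tr}f\,d\nu$, for a probability measure $\nu$ on $[0,1]$. For $g\in C([0,1])$, $\tau_\nu(g(\varphi_n(1)))=\frac1{n+1}\bigl(ng(1)+\int g(1-t)\,d\nu\bigr)$, while by (6)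
$$\tau\iota(g(\varphi_n(1)))=\frac1K\sum_i\Bigl[\tfrac N{N+1}g(c_i)+\tfrac1{N+1}g(g_i(1-s))\Bigr]\to\tfrac{2n+1}{2n+2}g(1)+\tfrac1{2(n+1)}\int_0^1g$$
uniformly in $s$. So $\int g(1-t)\,d\nu\to\frac12g(1)+\frac12\int_0^1g$ uniformly in $s$. Apply this to $g(1-t)=\mathrm{tr}f(t)$. $\square$

If $\mathrm{Cu}(A)$ is almost unperforated and (b) or (c) holds, then unital maps $D_N\to A$ exist for all $N\ge2$ (Proposition 4). With Lemma 5(ii) we conclude:
$$\delta\text{-good unital maps }D_n\to A\text{ exist for all }n\ge2,\ \delta\in(0,1].\tag{8}$$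

## 7. Rotating one $v$ onto another

If two elements with the same $s^*s$ have orthogonal ranges, a rotation in the plane they span moves one to the other.

**Lemma 6.** If $s^*s=s'^*s'=d\le1$, $s'^*s=0$ and $\varepsilon\in(0,1)$, put $l(r)=\min(\frac1r,\frac1\varepsilon)$, $x=s'l(d)s^*$, $U=\exp(\frac\pi2(x-x^*))$. Then $\|Us-s'\|\le2\sqrt\varepsilon$.

*Proof.* Let $f(r)=rl(r)=\min(1,r/\varepsilon)$. Then $(x-x^*)s=s'f(d)$ and $(x-x^*)s'=-sf(d)$. Summing the exponential series, $Us=s\cos(\frac\pi2f(d))+s'\sin(\frac\pi2f(d))$. So $Us-s'=sk(d)+s'k'(d)$ with $|k|,|k'|\le1$, both vanishing for $r\ge\varepsilon$ (where $f=1$). Since $\|sk(d)\|^2=\|k(d)dk(d)\|$, each term has norm at most $\sup_rr^{1/2}|k(r)|\le\sqrt\varepsilon$, respectively with $k'$. $\square$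

**Lemma 7.** Let $\iota:D_n\to D_N$ be as in Lemma 5 and $\varepsilon>0$. There is $\delta^V>0$ such that for all unital $A$ and unital $\theta_1,\theta_2:D_N\to A$ with $\|\theta_1\varphi_N(E_{ij})-\theta_2\varphi_N(E_{ij})\|\le\delta^V$ for all $i,j$, there is a unitary $u\in A$ with $\|u\theta_2(\iota(c))u^*-\theta_1(\iota(c))\|\le\varepsilon$ for $c\in\{\varphi_n(e_{ij}),v_n\}$.

*Proof.* **Step 1: reduction to equal order zero parts.** If the claim fails, there are counterexamples $(A_k,\theta_1^k,\theta_2^k)$ with $\delta^V=\frac1k$. They induce unital $\Theta_1,\Theta_2:D_N\to\prod A_k/\bigoplus A_k$ that agree on $C^*(\varphi_N(M_N))$, the image of $\bar\varphi_N$. This contains $\varphi^\iota(M_n)$ and $\chi(\varphi_N)(e_{11}\otimes Q_j)$. Let $\varphi=\Theta_i\varphi^\iota$ and $z_j=\Theta_i(\chi(\varphi_N)(e_{11}\otimes Q_j))$, for either $i$.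

**Step 2: rotate in two moves.** The elements $s_1=\Theta_1(w_1)$ and $s_2=\Theta_2(w_1)$ must be matched; their ranges need not be orthogonal. Use $s_3=\Theta_1(w_2)$ as an intermediate station. We have $s_i^*s_i=1-\varphi(1)=:d$, $\varphi(e_{11})s_i=s_i$, $z_1s_1=s_1$, $z_1s_2=s_2$, $z_2s_3=s_3$ and $z_1z_2=0$. Hence $s_3^*s_1=s_3^*s_2=0$. Let $\mathcal H=\{y:\varphi(e_{11})y=y=y\varphi(e_{11})\}$, a $C^*$-algebra. Applying Lemma 6 twice, with a small parameter, moving $s_2$ to $s_3$ and $s_3$ to $s_1$, we get skew-adjoint $K_1,K_2\in\mathcal H$ such that $u_0=e^{K_2}e^{K_1}$ satisfies $\|u_0s_2-s_1\|\le\frac\varepsilon2$. Note $u_0-1\in\mathcal H$.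

**Step 3: make the unitary commute with $\varphi(M_n)$.** For $y\in\mathcal H$, $\varphi(1)y=\varphi(1)\varphi(e_{11})y=\varphi(e_{11})^2y=y$, and likewise $y\varphi(1)=y$. Put $\Psi(y)=\sum_i\varphi(e_{i1})y\varphi(e_{1i})$. For $y,y'\in\mathcal H$,
$$\Psi(y)\Psi(y')=\sum_i\varphi(e_{i1})\,y\,\varphi(1)\varphi(e_{11})\,y'\varphi(e_{1i})=\Psi(yy'),$$
so $\Psi$ is a $*$-homomorphism on $\mathcal H$, and $\varphi(e_{kl})\Psi(y)=\varphi(e_{k1})y\varphi(e_{1l})=\Psi(y)\varphi(e_{kl})$. Put $u=e^{\Psi(K_2)}e^{\Psi(K_1)}=1+\Psi(u_0-1)$, a unitary commuting with $\varphi(M_n)$.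

**Step 4: check.** As $\varphi(e_{1i})s_2=\varphi(e_{1i})\varphi(e_{11})s_2=\delta_{i1}s_2$, we get $us_2=s_2+\varphi(e_{11})(u_0-1)s_2=u_0s_2$. For $y\in\mathcal H$, $d\varphi(e_{i1})y=\varphi(e_{i1})(1-\varphi(1))y=0$; so $d(u-1)^*=0$, and since $s_2^*s_2=d$, $s_2(u-1)^*=0$, i.e. $s_2u^*=s_2$. Thus $u\varphi(\cdot)u^*=\varphi$ and $\|us_2u^*-s_1\|\le\frac\varepsilon2$. Skew-adjoint elements of the quotient lift to sequences of skew-adjoint elements, so $u$, a product of exponentials of such elements, lifts to a sequence of unitaries. For large $k$ they contradict the choice of $\theta_i^k$. $\square$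

## 8. Enlarging a contraction

We now need to transport order zero maps. The contraction is built in many small extensions. Let $\xi,\xi_0:[0,1]\to[0,1]$ be continuous and piecewise linear: $\xi=0$ on $[0,\frac14]$ and $=1$ on $[\frac12,1]$; $\xi_0=0$ on $[0,\frac18]$ and $=1$ on $[\frac14,1]$. So $\xi\xi_0=\xi$.

**Lemma 8.** Let $x\in A$ be a contraction, $p=x^*x$, $q=xx^*$; let $B,T\in A_+$ be contractions with $Bp=p$, $Tq=q$. If $[B-\xi(p)]\le[T-\xi_0(q)]$, there is a contraction $x'\in A$ such that for $p'=x'^*x'$, $q'=x'x'^*$: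

1. $p'\in\mathrm{her}(B)$, and $p'c=c$ whenever $Bc=c$;
2. $q'\in\mathrm{her}(T)$;
3. if $pc=c$ then $p'c=c$ and $x'c=xc$;
4. if $qd=d$ then $q'd=d$ and $x'^*d=x^*d$.

So the new contraction has initial support filling $B$ and final support inside $T$, and it does not change where $x$ was already isometric.

*Proof.* **Construction.** $B$ commutes with $p$, and $B-\xi(p)=B(1-\xi(p))\ge0$; similarly $T-\xi_0(q)\ge0$. By (F1) choose $z$ with $z^*z=(B-\xi(p)-\frac12)_+$ and $zz^*\in\mathrm{her}(T-\xi_0(q))$. Let $\hat x=xk(p)$ with $k(s)=(\xi(s)/s)^{1/2}$, $k(0)=0$, so that $\hat x^*\hat x=\xi(p)$ and $\hat x\hat x^*=\xi(q)$. Since $\xi(q)(T-\xi_0(q))=\xi(q)-\xi(q)=0$, we have $\hat x^*z=0$. Put $x_1=\hat x+z$; then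
$$p_1:=x_1^*x_1=\xi(p)+(B-\xi(p)-\tfrac12)_+ .$$
Points $(\beta,\pi)$ of the joint spectrum of $(B,p)$ satisfy $\pi=0$ or $\beta=1$. The corresponding values of $p_1$ are $(\beta-\frac12)_+$ and $\max(\xi(\pi),\frac12)$. So $p_1\le1$. Put $x'=x_1k_1(p_1)$ with $k_1(s)=\min(\frac1s,2)^{1/2}$, so $p'=\min(1,2p_1)\le1$.

**(1).** $\xi(p)$ and $B-\xi(p)=B^{1/2}(1-\xi(p))B^{1/2}$ lie in $\mathrm{her}(B)$, hence so do $p_1$ and $p'$. If $Bc=c$, then $F(B,p)c=F(1,p)c$ for every continuous $F$ (check on monomials), so $p'c=\min(1,2\max(\xi(p),\frac12))c=c$.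

**(2).** $\hat x\hat x^*=\xi(q)$ and $zz^*$ lie in $\mathrm{her}(T)$, so $x'\in\overline{TA}$.

**(3).** If $pc=c$ then $Bc=Bpc=pc=c$ and $\xi(p)c=c$, so $(B-\xi(p))c=0$. Hence $zc=0$, $p_1c=\xi(p)c=c$, $p'c=c$, and $x'c=x_1c=\hat xc=xk(p)c=xc$.

**(4).** Let $qd=d$. Then $c=x^*d$ satisfies $pc=x^*qd=c$. By (3), $x'c=xc=qd=d$. So $x'^*d=p'c=c=x^*d$ and $q'd=x'x'^*d=x'c=d$. $\square$

In the situation $Bp=p$ we shall use, for every functional $\lambda$,
$$\lambda(B-\xi(p))+\lambda((p-\tfrac12)_+)\le\lambda(B),\qquad\lambda(B)\le\lambda(B-\xi_0(p))+\lambda(\xi_0(p)).\tag{9}$$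
The first holds since $(B-\xi(p))(p-\frac12)_+=(p-\frac12)_+-(p-\frac12)_+=0$ and both elements lie in $\mathrm{her}(B)$; the second is (F3).

## 9. Extending a good map along $\iota$, up to its order zero part

**Proposition 9.** Let $\mathrm{Cu}(A)$ be almost unperforated and let (b) hold. Let $n\ge2$, $0<\kappa\le\frac1{40}$, $\delta=\frac\kappa{40n(n+1)}$, let $\theta:D_n\to A$ be unital and $\delta$-good, and let $\iota:D_n\to D_N$ be as in Lemma 5 with $M+1\ge2/\delta$. For every $\delta'\in(0,1)$ there is a unital $\delta'$-good $\theta':D_N\to A$ with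
$$\|\theta'(\iota(\varphi_n(e_{kl})))-\theta(\varphi_n(e_{kl}))\|\le40\kappa\qquad(1\le k,l\le n).$$

*The plan of the proof.* Take a very good $\theta_0:D_N\to A$; it exists by (8) but has nothing to do with $\theta$. Compare $a=\theta\varphi_n(e_{11})$ with $b=\theta_0\iota\varphi_n(e_{11})$. Their spectral pieces have almost equal functionals, and a back-and-forth through levels of mesh $\kappa$ produces a contraction $x$ with $xbx^*\approx a$. Amplify $x$ to matrices, extend the result to a contraction $y$ that is isometric on nearly all of $\theta_0\varphi_N$, transport $\theta_0\varphi_N$ by $y$, and solve for $v$ again.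

**Set-up.** Put $l_j=1-j\kappa$ and $\xi_j(t)=\min(1,\max(0,(t-l_{j+1})/\kappa))$. So $\xi_j=1$ on $[l_j,1]$, $\xi_j=0$ on $[0,l_{j+1}]$, $\xi_j\le\xi_{j+1}$ and $\xi_{j+1}\xi_j=\xi_j$. Put $\omega=\frac\kappa{2n(n+1)}$; then $\Delta_n(l_{j+1})-\Delta_n(l_j)=\omega$ is the mass of one level, and $\delta=\omega/20$. Let $m_i=3i-2$, let $I$ be the largest odd integer with $(m_I+4)\kappa<1$, and $m=m_I$. Then $l_{m+4}>0$. By maximality $(m+10)\kappa\ge1$, so $l_m\le10\kappa$. Also $m\ge31$, as $\kappa\le\frac1{40}$, and $m\equiv1$ mod $6$.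

Choose in this order:

- $l''\in(l_{m+1},l_m)\setminus\{c_i\}$;
- $s_0\in(0,\min(\frac{l''}2,\frac14))$ and $\epsilon\in(0,\frac12)$ with $2(s_0+\epsilon)\le\min(\kappa,\frac{\delta'}2)$ and $\frac{s_0+\epsilon}{2N(N+1)}\le\frac{\delta'}2$;
- $l'\in(l'',l_m)$ with no $c_i$ in $[l'',l']$ and $l'-l''\le s_0l''/8$;
- with $\sigma=\frac{s_0}{16(N+1)}$: $\delta_0\in(0,\delta'/2]$ with $N\delta_0\le\min(\frac\sigma4,\frac1{4(N+1)})$.

Let $\theta_0:D_N\to A$ be unital and $\delta_0$-good (by (8)), $\Phi_0=\theta_0\varphi_N$, and $\beta_0(r)=\lambda((\Phi_0(E_{11})-r)_+)$, which for $\lambda(1)=1$ is within $\delta_0$ of $\Delta_N(r)$. Let $\alpha=\overline{\theta\varphi_n}$ and $\beta=\overline{\theta_0\iota\varphi_n}$ be the homomorphisms of $C_0((0,1])\otimes M_n$, and $a=\alpha(t\otimes e_{11})$, $b=\beta(t\otimes e_{11})$, $A_j=\xi_j(a)$, $B_j=\xi_j(b)$. Since $\xi_j>0$ exactly on $(l_{j+1},1]$, $\lambda(A_j)=\lambda((a-l_{j+1})_+)$ and $\lambda(B_j)=\lambda((b-l_{j+1})_+)$.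 By Lemma 5(ii), $\theta_0\iota$ is $\delta$-good. So for $\lambda(1)=1$, both $\lambda((a-l)_+)$ and $\lambda((b-l)_+)$ are within $\delta$ of $\Delta_n(l)$ for $l\in[0,1)$. Let $\xi^\flat=1$ on $[l',1]$, $=0$ on $[0,l'']$, linear between.

**Step 1: back and forth.** *This step produces a contraction $x$ with $xbx^*\approx a$.* We construct contractions $x_1,\dots,x_I$, with $p_i=x_i^*x_i$ and $q_i=x_ix_i^*$, such that

- for $i$ odd: $p_i\in\mathrm{her}(\tilde B_{m_i})$; $p_ic=c$ whenever $\tilde B_{m_i}c=c$; $q_i\in\mathrm{her}(A_{m_i+2})$. Here $\tilde B_{m_i}=B_{m_i}$ for $i<I$ and $\tilde B_{m_I}=\xi^\flat(b)$;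
- for $i$ even: $q_i\in\mathrm{her}(A_{m_i})$; $q_id=d$ whenever $A_{m_i}d=d$; $p_i\in\mathrm{her}(B_{m_i+2})$;
- if $p_ic=c$ then $p_{i+1}c=c$ and $x_{i+1}c=x_ic$; if $q_id=d$ then $q_{i+1}d=d$ and $x_{i+1}^*d=x_i^*d$.

In words: each stage fills one side exactly down to a level and may overshoot by two levels on the other side; the next stage fills the other side.

*$i=1$.* Apply Lemma 8 to $x=0$ with source $B_1$ and target $A_3$; we need $[B_1]\le[A_3]$. If $\lambda(1)=1$, then $\lambda(B_1)\le\Delta_n(l_2)+\delta$ and $\lambda(A_3)\ge\Delta_n(l_4)-\delta=\Delta_n(l_2)+2\omega-\delta$, and the ratio is bounded by a constant $<1$. If $\lambda(1)=\infty$, then $\lambda(A_3)=\infty$ by (G2), using $\eta$ positive exactly on $(l_4,l_3)$. So Lemma 2 applies.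

*$i\to i+1$, $i$ odd, $i<I$.* Write $x=x_i$, $p=p_i$, $q=q_i$, $r=m_i$; then $r\le m-6$. Apply Lemma 8 to $x^*$ with source $A_{r+3}$ and target $B_{r+5}$, and let $x_{i+1}$ be the adjoint of the resulting contraction. The hypotheses $A_{r+3}q=q$ and $B_{r+5}p=p$ hold by (F6). One needs $[A_{r+3}-\xi(q)]\le[B_{r+5}-\xi_0(p)]$.

Let $\lambda(1)=1$. The element $c=(b-l_r)_+$ satisfies $B_rc=c$, so $pc=c$, and (F4), (F2) give $[c]\le[(p-\frac12)_+]=[(q-\frac12)_+]$. By (9),
$$\lambda(A_{r+3}-\xi(q))\le\lambda((a-l_{r+4})_+)-\lambda((b-l_r)_+)\le4\omega+2\delta=4.1\,\omega .$$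
Since $\xi_0(p)\in\mathrm{her}(B_r)$, also by (9)
$$\lambda(B_{r+5}-\xi_0(p))\ge\lambda(B_{r+5})-\lambda(B_r)=\lambda((b-l_{r+6})_+)-\lambda((b-l_{r+1})_+)\ge5\omega-2\delta=4.9\,\omega .$$
If $\lambda(1)=\infty$, take $\eta>0$ exactly on $(l_{r+3},l_{r+2})$, of length $\kappa\ge\delta$. Then $\eta\xi_r=0$, so $\eta(b)p=0$, while $B_{r+5}\eta(b)=\eta(b)$. So $(B_{r+5}-\xi_0(p))\eta(b)=\eta(b)$, and $\lambda(B_{r+5}-\xi_0(p))=\infty$ by (F4) and (G2). Lemma 2 gives the comparison.

*$i\to i+1$, $i$ even.* Write $x=x_i$, $p=p_i$, $q=q_i$, $r=m_i\le m-3$. Apply Lemma 8 to $x$ with source $\tilde B_{r+3}$ and target $A_{r+5}$. Here $\tilde B_{r+3}p=p$, since $p\in\mathrm{her}(B_{r+2})$; if $i+1=I$, then $r+2=m-1$ and $\xi_{m-1}$ is supported in $[l_m,1]$, where $\xi^\flat=1$. Also $A_{r+5}q=q$. In all cases $\lambda(\tilde B_{r+3})\le\lambda((b-l_{r+4})_+)$; if $i+1=I$ this holds because $l''>l_{m+1}$. Let $\lambda(1)=1$. As $c=(a-l_r)_+$ satisfies $A_rc=c$, hence $qc=c$,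 we get from (9) as before
$$\lambda(\tilde B_{r+3}-\xi(p))\le\lambda((b-l_{r+4})_+)-\lambda((a-l_r)_+)\le4.1\,\omega,$$
$$\lambda(A_{r+5}-\xi_0(q))\ge\lambda((a-l_{r+6})_+)-\lambda((a-l_{r+1})_+)\ge4.9\,\omega .$$
If $\lambda(1)=\infty$, take $\eta>0$ exactly on $(l_{r+3},l_{r+2})$; then $\eta(a)q=0$, so $(A_{r+5}-\xi_0(q))\eta(a)=\eta(a)$ and $\lambda(A_{r+5}-\xi_0(q))=\infty$. Lemma 2 gives the comparison. All levels used are $\ge l_{m+3}>0$.

Let $x=x_I$, $p=p_I$, $q=q_I$.

*Interlacing.* Let $i$ be odd with $m_i\ge7$. The element $c=B_{m_i-1}^{1/2}$ satisfies $\tilde B_{m_i}c=c$, so $p_ic=c$, and by persistence $xc=x_ic$. Thus $xB_{m_i-1}x^*=x_iB_{m_i-1}x_i^*\le q_i$ lies in $\mathrm{her}(A_{m_i+2})$, and $xB_{m_i-1}x^*\le A_{m_i+3}$ by (F5). Let $i$ be even. The element $d=A_{m_i-1}^{1/2}$ satisfies $q_id=d$, so $qd=d$ and $x^*d=x_i^*d$. So $x^*A_{m_i-1}x=x_i^*A_{m_i-1}x_i\le p_i$ lies in $\mathrm{her}(B_{m_i+2})$, hence is $\le B_{m_i+3}$, and $A_{m_i-1}=qA_{m_i-1}q\le xB_{m_i+3}x^*$.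

The values of $m_i$ are $1,7,13,\dots,m$ at odd stages and $4,10,\dots,m-3$ at even stages. Let $1\le j\le m-1$. The smallest odd-stage $m_i\ge7$ with $m_i-1\ge j$ is either $7$ or at most $j+6$, so $m_i+3\le\min(j+9,m+3)$. If $j\ge10$, let $m_i$ be the largest even-stage value with $m_i+3\le j$. It is not $m-3$, as $j<m$; so $m_i+9>j$ and $m_i-1\ge j-9$. Hence
$$xB_jx^*\le A_{\min(j+9,m+3)},\qquad xB_jx^*\ge A_{j-9}\ \text{ if }j\ge10.\tag{10}$$
Let $L=\kappa\sum_{j=1}^{m-1}\xi_j$. As $\kappa\xi_j(t)$ is the length of $[l_{j+1},l_j]\cap[0,t]$, $L(t)$ is the length of $[l_m,l_1]\cap[0,t]$, so $|L(t)-t|\le l_m+\kappa\le11\kappa$. Sum (10) over $j$. On the upper side the indices are $10,\dots,m+3$ once each and $m+3$ five more times; on the lower side $1,\dots,m-10$. So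
$$L(a)-9\kappa\le xL(b)x^*\le\kappa\sum_{k=1}^{m+3}A_k+5\kappa\le L(a)+9\kappa,\qquad\|xL(b)x^*-L(a)\|\le9\kappa.\tag{11}$$

**Step 2: matrices.** *This step amplifies $x$ so that it intertwines all of $\beta(C_0\otimes M_n)$ and $\alpha(C_0\otimes M_n)$.* Let $\zeta\in C_0((0,1])$, $0\le\zeta\le1$, $\zeta=1$ on $[l_{m+4},1]$, and
$$Y=\sum_i\alpha(\zeta\otimes e_{i1})\,x\,\beta(\zeta\otimes e_{1i}).$$
As $q\in\mathrm{her}(A_{m+2})$ and $p\in\mathrm{her}(\xi^\flat(b))$, we have $\alpha(\zeta\otimes e_{11})x=x=x\beta(\zeta\otimes e_{11})$. Multiplying out,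
$$P_Y:=Y^*Y=\sum_i\beta(\zeta\otimes e_{i1})\,p\,\beta(\zeta\otimes e_{1i}),\qquad Q_Y:=YY^*=\sum_i\alpha(\zeta\otimes e_{i1})\,q\,\alpha(\zeta\otimes e_{1i}).$$
The map $y\mapsto\sum_i\beta(\zeta\otimes e_{i1})y\beta(\zeta\otimes e_{1i})$ is a $*$-homomorphism on $\{y:\zeta(b)y=y=y\zeta(b)\}$. So $P_Y\le1$, and for $g\ge0$ with $g(0)=0$, $g(P_Y)$ is given by the same formula with $g(p)$ in place of $p$. Its $n$ summands are orthogonal and each is Cuntz equivalent to $g(p)$ (by (F2) for $\beta(\zeta\otimes e_{i1})g(p)^{1/2}$); so $\lambda(g(P_Y))=n\lambda(g(p))$. Similarly $Q_Y\in\mathrm{her}(\alpha(\xi_{m+2}\otimes1))$, because $\alpha(\zeta\otimes e_{i1})A_{m+2}^{1/k}=\alpha(\zeta\xi_{m+2}^{1/k}\otimes e_{i1})$ and $q=\lim_kA_{m+2}^{1/k}qA_{m+2}^{1/k}$.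

For $j\le m-1$, $c=\beta(\xi_j\otimes e_{kl})$ satisfies $P_Yc=c$: indeed
$$P_Yc=\beta(\zeta\otimes e_{k1})\,p\,B_j^{1/2}\beta(\xi_j^{1/2}\otimes e_{1l}),$$
and $pB_j^{1/2}=B_j^{1/2}$ because $\xi^\flat(b)B_j^{1/2}=B_j^{1/2}$. Moreover
$$Y\beta(\xi_j\otimes e_{kl})Y^*=\alpha(\zeta\otimes e_{k1})\,xB_jx^*\,\alpha(\zeta\otimes e_{1l}).\tag{12}$$

**Step 3: extending to almost all of $\Phi_0$.** *This step enlarges $Y$ to a contraction $y$ that acts isometrically on $\Phi_0(M_N)$ cut off near zero, without changing $Y$ where it matters.* Let $f_0=0$ on $[0,\frac{s_0}2]$, $=1$ on $[s_0,1]$, linear between, and $E=f_0(\Phi_0(1))=\bar\Phi_0(f_0\otimes1)$. If $g\in C_0((0,1])$ is supported in $[l'',1]$, then $\beta(g\otimes x)=\bar\Phi_0(x\otimes\mathrm{diag}(g\circ g_i))$ for $x\in M_n$, and $g(g_i(r))\ne0$ implies $g_i(r)\ge l''$, so $r\ge l''/2\ge s_0$. Hence $E\beta(g\otimes x)=\beta(g\otimes x)$. As $p=\lim_k\xi^\flat(b)^{1/k}p$, it follows that $EP_Y=P_Y$.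

*Claim:* $[E-\xi(P_Y)]\le[1-\xi_0(Q_Y)]$. Let $\lambda(1)=1$. By (G1) for $\theta_0$ and $N\Delta_N(\frac{s_0}2)=1-\frac{s_0}{4(N+1)}=1-4\sigma$,
$$\lambda(E)=N\beta_0(\tfrac{s_0}2)\le1-4\sigma+N\delta_0\le1-3\sigma .$$
Further, $\lambda((P_Y-\frac12)_+)=n\lambda((p-\frac12)_+)\ge n\lambda((b-l')_+)$, since $c=(b-l')_+$ satisfies $\xi^\flat(b)c=c$, hence $pc=c$. Also $\lambda(\xi_0(Q_Y))=\lambda(\xi_0(P_Y))=n\lambda(\xi_0(p))\le n\lambda((b-l'')_+)$, since $p\in\mathrm{her}(\xi^\flat(b))$. Here the point of $\xi^\flat$ appears: these two bounds are nearly equal. By (7) applied to $\theta_0$, with $S=\{i:c_i>l''\}=\{i:c_i>l'\}$ and $nK=N$,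
$$n\bigl[\lambda((b-l'')_+)-\lambda((b-l')_+)\bigr]=n\sum_{i\in S}\Bigl[\beta_0\bigl(\tfrac{l''}{2c_i}\bigr)-\beta_0\bigl(\tfrac{l'}{2c_i}\bigr)\Bigr]\le nK\Bigl[\tfrac{l'-l''}{2l''}\cdot\tfrac1{2N(N+1)}+2\delta_0\Bigr]\le\tfrac\sigma2+\tfrac\sigma2=\sigma .$$
(The first term is $\frac{l'-l''}{4l''(N+1)}\le\frac{s_0}{32(N+1)}=\frac\sigma2$.) So by (9), with $B=E$ and $P_Y$ for $p$,
$$\lambda(E-\xi(P_Y))\le1-3\sigma-n\lambda((b-l')_+),\qquad\lambda(1-\xi_0(Q_Y))\ge1-\sigma-n\lambda((b-l')_+).$$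
The former is at most the latter minus $2\sigma$, hence at most $(1-2\sigma)\lambda(1-\xi_0(Q_Y))$, as $\lambda(1-\xi_0(Q_Y))\le1$. If $\lambda(1)=\infty$, take $\eta>0$ exactly on $(l_{m+4},l_{m+3})$. Then $\eta\xi_{m+2}=0$ gives $\eta(a)Q_Y=0$. So $[\eta(a)]\le[1-\xi_0(Q_Y)]$ by (F4), and the right side has $\lambda=\infty$ by (G2) for $\theta$. The claim follows from Lemma 2.

Lemma 8, applied to $Y$ with source $E$ and target $1$, yields a contraction $y$ with $y^*yc=c$ whenever $Ec=c$, and $yc=Yc$ whenever $P_Yc=c$. For $c=\beta(\xi_j\otimes e_{kl})$, $j\le m-1$, both $c$ and $c^*$ are fixed by left multiplication with $P_Y$, so $ycy^*=Ycy^*=Y(yc^*)^*=Y(Yc^*)^*=YcY^*$. By (12), $y\beta(L\otimes e_{kl})y^*=\alpha(\zeta\otimes e_{k1})xL(b)x^*\alpha(\zeta\otimes e_{1l})$, which by (11) is within $9\kappa$ of $\alpha(\zeta\otimes e_{k1})L(a)\alpha(\zeta\otimes e_{1l})=\alpha(L\otimes e_{kl})$. Since $|L(t)-t|\le11\kappa$,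
$$\|y\beta(t\otimes e_{kl})y^*-\alpha(t\otimes e_{kl})\|\le9\kappa+22\kappa=31\kappa.\tag{13}$$
On the $C^*$-algebra $\mathcal C=\{c:Ec=c=cE\}$ the map $c\mapsto ycy^*$ is a $*$-homomorphism, since $y^*yc=c$, and $[ycy^*]=[c^{1/2}y^*yc^{1/2}]=[c]$ for $c\ge0$.

**Step 4: the new map.** *This step transports $\Phi_0$ by $y$ and finds a new $v$.* Let $f_1=0$ on $[0,s_0]$, $=1$ on $[1-s_0,1]$, linear between, so $|f_1(r)-r|\le s_0$. Let $\ell(r)=\min(1,\frac r{1-\epsilon})$, so $|\ell(r)-r|\le\epsilon$. Put $\rho=\ell\circ f_1$. For $g\in C_0((0,1])$, $g\circ f_1$ and $g\circ\rho$ vanish on $[0,s_0]$ and $f_0=1$ on $[s_0,1]$, so $\bar\Phi_0((g\circ f_1)\otimes x)$ and $\bar\Phi_0((g\circ\rho)\otimes x)$ lie in $\mathcal C$. Therefore $g\otimes x\mapsto y\bar\Phi_0((g\circ f_1)\otimes x)y^*$ and $g\otimes x\mapsto y\bar\Phi_0((g\circ\rho)\otimes x)y^*$ are $*$-homomorphisms. Let $\Phi',\Phi'':M_N\to A$ be the corresponding order zero maps, so $\Phi''=\ell(\Phi')$. Let $\hat p=y(\Phi_0(1)-(1-s_0))_+y^*$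 and $\hat q=y(\Phi_0(E_{11})-(1-s_0))_+y^*$. Since $f_1=\rho=1$ on $[1-s_0,1]$, $\Phi'(1)\hat p=\hat p$ and $\Phi''(E_{11})\hat q=\hat q$.

If $\lambda(1)=1$: as $(1-\Phi'(1))\hat p=0$ and $N\Delta_N(1-s_0)=1-\frac{1-s_0}{2(N+1)}$,
$$\lambda(1-\Phi'(1))\le1-\lambda(\hat p)=1-N\beta_0(1-s_0)\le\tfrac1{2(N+1)}+N\delta_0\le\tfrac34\cdot\tfrac1{N+1},$$
and $\lambda(\hat q)=\beta_0(1-s_0)\ge\frac1{N+1}$ by Lemma 3. If $\lambda(1)=\infty$, then $\lambda(\hat q)=\infty$ by Lemma 3. By Lemma 2, $[1-\Phi'(1)]\le[\hat q]$. Choose $V_0$ with $V_0^*V_0=(1-\Phi'(1)-\epsilon)_+$ and $V_0V_0^*\in\mathrm{her}(\hat q)$, and set $V=(1-\epsilon)^{-1/2}V_0$. Since $1-\ell(r)=(1-\epsilon)^{-1}(1-r-\epsilon)_+$, $V^*V=1-\ell(\Phi'(1))=1-\Phi''(1)$; and $\Phi''(E_{11})V=V$. By Proposition 1 there is a unital $\theta':D_N\to A$ with $\theta'\varphi_N=\Phi''$ and $\theta'(v_N)=V$.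

**Step 5: closeness.** We have $\iota\varphi_n(e_{kl})=\bar\varphi_N(e_{kl}\otimes G)$. So $\theta'\iota\varphi_n(e_{kl})=y\,\bar\Phi_0(e_{kl}\otimes G\circ\rho)\,y^*$, while $\beta(t\otimes e_{kl})=\bar\Phi_0(e_{kl}\otimes G)$. As each $g_i$ is $2$-Lipschitz, $\theta'\iota\varphi_n(e_{kl})$ is within $2(s_0+\epsilon)\le\kappa$ of $y\beta(t\otimes e_{kl})y^*$. With (13) the total error is at most $32\kappa\le40\kappa$.

**Step 6: $\theta'$ is $\delta'$-good.** The function $\rho$ is a nondecreasing continuous map of $[0,1]$ onto itself with $|\rho(r)-r|\le s_0+\epsilon$. For $r\in[0,1)$, $\{\rho>r\}=(\hat r,1]$ with $\rho(\hat r)=r$, so $|\hat r-r|\le s_0+\epsilon$ and $\hat r<1$. For $g\ge0$ with $g(0)=0$,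
$$[g(\theta'\varphi_N(E_{11}))]=[y(g\circ\rho)(\Phi_0(E_{11}))y^*]=[(g\circ\rho)(\Phi_0(E_{11}))].$$
If $\lambda(1)=1$, then $\lambda((\theta'\varphi_N(E_{11})-r)_+)=\beta_0(\hat r)$, which is within $\delta_0+\frac{s_0+\epsilon}{2N(N+1)}\le\delta'$ of $\Delta_N(r)$. If $\lambda(1)=\infty$ and $\eta$ is as in (G2) for $\delta'$, positive on $(u,u')$ with $u'-u\ge\delta'$, then $\eta\circ\rho$ vanishes at $0$ and $1$ and is positive on $(u+s_0+\epsilon,\,u'-s_0-\epsilon)$, an interval of length at least $\delta'-2(s_0+\epsilon)\ge\frac{\delta'}2\ge\delta_0$. So $\lambda(\eta(\theta'\varphi_N(E_{11})))=\infty$, as $\theta_0$ is $\delta_0$-good. $\square$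

## 10. A sequence with limit $\mathcal Z$ and the map into $A$

We prove Theorem B. (a)⇒(b): compose with unital maps $Z_{n,n+1}\to\mathcal Z$ (Jiang–Su). (b)⇒(c): Lemma 3 with $r=\frac12$. (c)⇒(b): Proposition 4. It remains to prove (b)⇒(a).

**Step 1: the inductive sequence.** *It does not depend on $A$; all tolerances are fixed here.* Let $n_1=2$, $\kappa_1=\frac1{40}$. Suppose $n_1,\dots,n_k$, $\iota_1,\dots,\iota_{k-1}$ and $\kappa_k$ are given; write $\iota_{j,k}:D_{n_j}\to D_{n_k}$ for the composed maps. As soon as $D_{n_j}$ is defined, fix dense sequences $(c_{j,i})_i$ in $D_{n_j}$ and $(h_{j,i})_i$ in $(D_{n_j})_+$. Put $\delta_k=\frac{\kappa_k}{40n_k(n_k+1)}$ and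
$$F_k=\bigcup_{j\le k}\{\iota_{j,k}(c_{j,i}),\ \iota_{j,k}(h_{j,i}),\ \iota_{j,k}((h_{j,i}-\tfrac14)_+):1\le i\le k\}\subset D_{n_k}.$$
Then $F_k$ is finite and $\iota_{k-1}(F_{k-1})\subset F_k$. By Lemma 5 choose $M_k$ large and $\iota_k:D_{n_k}\to D_{n_{k+1}}$ as there, with $M_k+1\ge2/\delta_k$ and such that for all $\tau\in T(D_{n_{k+1}})$ and $f\in F_k$,
$$|\tau(\iota_k(f))-\tau_\mu(f)|<2^{-k},\quad\text{and}\quad|\tau(\iota_k(f))-\tau_\mu(f)|<\tfrac12\tau_\mu(f)\ \text{ if }0\ne f\ge0 .$$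
The second condition can be met because $\tau_\mu$ is faithful, $\mu$ having full support. As elements of $F_k$ are norm limits of $*$-polynomials in the contractions $\varphi_{n_k}(e_{ij}),v_{n_k}$ (Proposition 1), there is $\varepsilon_k>0$ such that two unital homomorphisms on $D_{n_k}$ that are $\varepsilon_k$-close on these generators are $2^{-k}$-close on $F_k$. Let $\delta^V_{k+1}$ be given by Lemma 7 for $\iota_k$ and $\varepsilon_k$, and choose $\kappa_{k+1}\in(0,\frac1{40}]$ with $40\kappa_{k+1}\le\delta^V_{k+1}$.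

**Step 2: $\mathcal E=\varinjlim(D_{n_k},\iota_k)$ is isomorphic to $\mathcal Z$.**

*Unique trace.* Tracial states exist by compactness. For $f=c_{j,i}$ we have $\iota_{j,k}(f)\in F_k$ for all $k\ge\max(i,j)$, so two tracial states of $\mathcal E$ differ on the image of $f$ by at most $2\cdot2^{-k}$ for all large $k$. So they agree.

*Simplicity.* Let $J\ne0$ be a closed ideal. As $J$ is the closure of the union of its intersections with the images of the $D_{n_j}$, there are $j$ and $g\in(D_{n_j})_+$ with image in $J$ of norm $1$; the $\iota_k$ are injective, so $\|g\|=1$. Choose $c=h_{j,i}$ with $\|c-g\|<\frac14$. Then $(c-\frac14)_+=rgr^*$ for some $r$ (Rørdam), so it is in the ideal generated by $g$. For $k\ge\max(i,j)$, $f=\iota_{j,k}((c-\frac14)_+)\in F_k$, and $f\ne0$ as $\|\iota_{j,k}(c)\|\ge\frac34$. So $\tau(\iota_k(f))>0$ for all tracial states $\tau$ of $D_{n_{k+1}}$. Thus $\iota_k(f)$ is nonzero in every irreducible (finite-dimensional) representation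 of $D_{n_{k+1}}$, hence full, and $J=\mathcal E$.

*K-theory.* From the evaluations at the endpoints, $K_0(D_n)$ and $K_1(D_n)$ are the kernel and cokernel of $\mathbb Z^2\to\mathbb Z$, $(p,q)\mapsto(n+1)p-nq$. This map is onto with kernel generated by $(n,n+1)$, the class of the unit. So $K_0(D_n)=\mathbb Z[1]$ and $K_1(D_n)=0$. Hence $(K_0(\mathcal E),[1])=(\mathbb Z,1)$, with order $\mathbb Z_+$ (apply the trace), and $K_1(\mathcal E)=0$.

*Infinite dimension.* $D_{n_k}$ has no nonzero representation of dimension $<n_k$, and $n_k\to\infty$.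

By the Jiang–Su classification theorem (*On a simple unital projectionless C\*-algebra*, Amer. J. Math. 121 (1999), Thm. 6.2: simple unital infinite-dimensional inductive limits of sequences of finite direct sums of dimension drop algebras are classified by the Elliott invariant), $\mathcal E\cong\mathcal Z$.

**Step 3: the maps into $A$.** Choose a $\delta_1$-good unital $\theta_1:D_{n_1}\to A$ by (8). By Proposition 9, with $\kappa=\kappa_k$, $\iota=\iota_k$ and $\delta'=\delta_{k+1}$, choose inductively $\delta_{k+1}$-good unital $\theta_{k+1}:D_{n_{k+1}}\to A$ with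
$$\|\theta_{k+1}\iota_k\varphi_{n_k}(e_{ij})-\theta_k\varphi_{n_k}(e_{ij})\|\le40\kappa_k .$$
So the order zero parts match; the elements $v$ do not yet. Put $\rho_k=\theta_{k+1}\iota_k:D_{n_k}\to A$. For $k\ge2$, $40\kappa_k\le\delta^V_k$. So Lemma 7, applied to $\iota_{k-1}$ and the two maps $\theta_k$ and $\theta_{k+1}\iota_k$ on $D_{n_k}$, gives a unitary $u_k\in A$ such that $u_k\rho_k\iota_{k-1}(\cdot)u_k^*$ and $\theta_k\iota_{k-1}=\rho_{k-1}$ are $\varepsilon_{k-1}$-close on the generators of $D_{n_{k-1}}$. Hence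
$$\|u_k\rho_k(\iota_{k-1}(f))u_k^*-\rho_{k-1}(f)\|\le2^{-(k-1)}\qquad(f\in F_{k-1}).$$

**Step 4: the limit.** Put $w_1=1$, $w_k=u_2u_3\cdots u_k$ and $\tilde\rho_k=w_k\rho_k(\cdot)w_k^*$. Conjugating the last estimate by $w_{k-1}$,
$$\|\tilde\rho_k(\iota_{k-1}(f))-\tilde\rho_{k-1}(f)\|\le2^{-(k-1)}\qquad(f\in F_{k-1}).$$
For $f=c_{j,i}$ we have $\iota_{j,k-1}(f)\in F_{k-1}$ for all $k>\max(i,j)$, so the sequence $(\tilde\rho_k(\iota_{j,k}(f)))_k$ is Cauchy. The $c_{j,i}$ are dense in $D_{n_j}$ and the maps are contractive, so this holds for all $f\in D_{n_j}$. The limits are unital $*$-homomorphisms $D_{n_j}\to A$ compatible with the $\iota_j$, and so define a unital $*$-homomorphism $\mathcal Z\cong\mathcal E\to A$. This proves (b)⇒(a), hence Theorem B and, by Section 2, Theorem A. $\blacksquare$
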